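# A Local Limit Theorem for the Circumference of $G(n,c/n)$

## 1. Three triples in a ring

Take nine vertices $q_i,z_i,q_i'$ for $i=1,2,3$, and the three ring edges $q_1'q_2$, $q_2'q_3$, $q_3'q_1$. Inside each triple $\{q_i,z_i,q_i'\}$ put exactly two of the three possible edges, chosen uniformly at random and independently for the three triples. Every triple then spans a path on three vertices, so the graph is connected and has $9$ vertices and $3+6=9$ edges. It therefore contains exactly one cycle. This cycle crosses triple $i$ from $q_i$ to $q_i'$. If the pair $q_iq_i'$ is the missing one, it goes through $z_i$ and uses three vertices of the triple. Otherwise it uses the edge $q_iq_i'$ and $z_i$ hangs off as a leaf. Let $X_i=1$ in the first case and $X_i=0$ in the second. The length $L$ of the longest cycle is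
$$L=6+X_1+X_2+X_3,$$
with $X_1,X_2,X_3$ independent Bernoulli$(1/3)$, so
$$\mathbb P(L=6)=\tfrac{8}{27},\quad \mathbb P(L=7)=\tfrac{12}{27},\quad \mathbb P(L=8)=\tfrac{6}{27},\quad \mathbb P(L=9)=\tfrac1{27}.$$

Consecutive probabilities are linked. From an outcome with $L=k$ there are $9-k$ ways to switch a bit from $0$ to $1$; from an outcome with $L=k+1$ there are $k+1-6=k-5$ ways to switch one back. A single bit is $0$ twice as often as it is $1$. Counting the pairs (outcome with $L=k$, outcome with $L=k+1$ one switch away) from both sides gives
$$(9-k)\,\mathbb P(L=k)=2\,(k-5)\,\mathbb P(L=k+1).$$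
Check: $k=6$ gives $3\cdot\frac8{27}=2\cdot1\cdot\frac{12}{27}$, $k=7$ gives $2\cdot\frac{12}{27}=2\cdot2\cdot\frac6{27}$, and $k=8$ gives $1\cdot\frac6{27}=2\cdot3\cdot\frac1{27}$. With $N$ triples in place of three, $L=2N+\mathrm{Bin}(N,1/3)$. Most outcomes then have about $2N/3$ zeros and $N/3$ ones, the two factors are nearly equal, and the law of $L$ changes slowly from one integer to the next.

Two modifications destroy this. If every bit changed the length by $2$ instead of $1$, then $L$ would always be even. And if we add a disjoint cycle of length $8$ to the graph, then $L=\max(8,6+X_1+X_2+X_3)$, so $\mathbb P(L=8)=\frac{26}{27}$ and $\mathbb P(L=9)=\frac1{27}$: the bits are still there, but the longest cycle need not use them.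

Now consider a graph that nobody has arranged for us. Let $G(n,p)$ be the binomial random graph: vertex set $[n]=\{1,\dots,n\}$, each of the $\binom n2$ pairs an edge independently with probability $p$. Its **circumference** $L$ is the length of a longest cycle, with $L=0$ if there is no cycle. For $n=4$, $p=\frac12$, all $64$ graphs are equally likely. A $4$-cycle is contained in the $3$ four-cycles, the $6$ graphs $K_4$ minus an edge, and $K_4$: ten graphs. A triangle but no $4$-cycle occurs in the $4$ graphs "triangle plus isolated vertex" and the $4\cdot3=12$ graphs "triangle plus pendant edge": sixteen graphs. So $L=4,3,0$ with probabilities $\frac{10}{64},\frac{16}{64},\frac{38}{64}$. If instead we keep only the edges of a fixed $K_{2,2}$ at random, $L$ is $0$ or $4$; more generally the circumference of any bipartite graph is even. So it is not automatic that the circumference of a large random graph spreads its mass evenly over neighboring integers. Does it do so for $G(n,c/n)$?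

## 2. Central versus local limit theorems for $L$

Throughout, $c\ge 20$ is a constant, $p=c/n$, $G=G(n,p)$, $V=[n]$, $L=L(G)$, and $\mu=\mu(n)=\mathbb E[L]$. The problem is taken from Michael Anastos, Joshua Erde, Mihyun Kang, Vincent Pfenninger, "The law of the circumference of sparse binomial random graphs", arXiv:2503.14336 (2025). The following is given and may be used: for $c\ge20$ the limit
$$\sigma=\sigma(c)=\lim_{n\to\infty}\Big(\frac{\operatorname{Var}(L)}n\Big)^{1/2}$$
exists, $0<\sigma<\infty$, and $\frac{L-\mu}{\sigma\sqrt n}$ converges in distribution to a standard normal variable. We call this the CLT.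

The question is whether $L$ satisfies a **local limit theorem**: for any compact interval $I\subseteq\mathbb R$ and $\delta>0$ there is $n_0$ such that for all $n\ge n_0$, if $k=k(n)\in\mathbb N$ satisfies $\frac{k-\mu}{\sqrt n}\in I$, then
$$(1-\delta)\frac{1}{\sqrt{2\pi n}\,\sigma}\exp\Big(-\frac{(k-\mu)^2}{2\sigma^2n}\Big)\le\mathbb P(L=k)\le(1+\delta)\frac{1}{\sqrt{2\pi n}\,\sigma}\exp\Big(-\frac{(k-\mu)^2}{2\sigma^2n}\Big).$$
A CLT alone does not imply this. The variable $2\,\mathrm{Bin}(n,\frac12)$ has mean $n$ and variance $n$ and satisfies a CLT, yet it never takes an odd value. The CLT only sees intervals of length of order $\sqrt n$.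

The answer is yes. Put $\varphi_\sigma(u)=\frac1{\sqrt{2\pi}\,\sigma}e^{-u^2/2\sigma^2}$, and let $\Phi$ be the standard normal distribution function.

**Theorem 1.** For every constant $c\ge20$,
$$\sup_{k\in\mathbb Z}\Big|\sqrt n\,\mathbb P(L=k)-\varphi_\sigma\Big(\frac{k-\mu}{\sqrt n}\Big)\Big|\to0 .$$

On a nonempty compact $I$ we have $\min_I\varphi_\sigma>0$, so Theorem 1 gives $\sqrt n\,\mathbb P(L=k)/\varphi_\sigma(\frac{k-\mu}{\sqrt n})\to1$ uniformly over $k$ with $\frac{k-\mu}{\sqrt n}\in I$. This is exactly the local limit theorem asked for.

**Theorem 2.** Let $c\ge20$.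

* (a) $\sum_k\big|\mathbb P(L=k)-\frac1{\sqrt n}\varphi_\sigma(\frac{k-\mu}{\sqrt n})\big|\to0$.
* (b) $\sum_k|\mathbb P(L=k)-\mathbb P(L=k+1)|=\Theta(n^{-1/2})$.
* (c) There is $C=C(c)$ with $|\mathbb P(L\equiv r \bmod q)-\frac1q|\le Cn^{-1/2}$ for all $q\ge1$, all $r$, all $n$ (with $n\ge c$, so that $p\le1$).
* (d) If $\rho_n=\sup_x|\mathbb P(L\le x)-\Phi(\frac{x-\mu}{\sigma\sqrt n})|$, then the supremum in Theorem 1 is $O(\rho_n^{1/3})$.

The ring of Section 1 suggests what to look for in $G(n,c/n)$: linearly many places where an independent bit decides whether a cycle passing there gains one vertex, such that *every* longest cycle passes through *every* one of these places. Sections 3 and 4 show that this would be enough. The rest of the notes finds the places and proves the italicized statement.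

**Conventions.** $N_G(S)$ is the set of vertices having a neighbor in $S$, and $N_G[S]=S\cup N_G(S)$. For a path $P$, $|P|$ is its number of vertices. The distance between two edges is the minimum distance between their endpoints. $\log=\ln$ is the natural logarithm. From Section 5 on, statements hold for $n$ large.

## 3. Independent bits make a law vary slowly

Here is the abstract form of the ring. Let $\mathcal F$ be a random variable with finitely many values. Suppose that it determines an integer $N\ge0$, a finite set $\Gamma$, and for each $\gamma\in\Gamma$ an integer $w_\gamma$ and a set $S_\gamma\subseteq[N]$. Suppose that, given $\mathcal F$, the variables $X_1,\dots,X_N$ are independent Bernoulli$(1/3)$. Let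
$$L=\max_{\gamma\in\Gamma}\Big(w_\gamma+\sum_{i\in S_\gamma}X_i\Big),\qquad L=0\text{ if }\Gamma=\emptyset,$$
and let $\mathcal E$ be the event that $\Gamma=\emptyset$ or some $\gamma$ attaining the maximum has $S_\gamma\ne[N]$. In the ring, $\Gamma$ has one element with $w=6$, $S=[3]$, and $\mathcal E$ never happens. With the extra $8$-cycle, $\Gamma$ has a second element with $w=8$, $S=\emptyset$, and $\mathcal E$ has probability $\frac{26}{27}$.

**Lemma 1.** Let $\kappa>0$, $n\ge1$ and $q_k=\mathbb P(L=k,\,N\ge\kappa n)$. For all integers $k_1\le k_2$,
$$\sum_{k_1\le k<k_2}|q_k-q_{k+1}|\le\frac92\Big[\Big(\frac2{9\kappa n}\Big)^{1/2}\mathbb P(k_1\le L\le k_2)^{1/2}+\mathbb P(\mathcal E)\Big].\tag{1}$$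

*Proof.* Fix a value of $\mathcal F$ with $N\ge1$. Then $L=L(x)$ and $\mathcal E$ are functions of $x\in\{0,1\}^N$. Let $e_i$ be the $i$th unit vector and $\pi$ the law of $X$ given $\mathcal F$.

**Step 1: off $\mathcal E$, one switch changes $L$ by exactly one.** Let $x\notin\mathcal E$. If $x_i=0$, going to $x+e_i$ raises each value $w_\gamma+\sum_{j\in S_\gamma} x_j$ by at most $1$, and raises the maximal ones by exactly $1$, since $i\in S_\gamma=[N]$ for them. So $L(x+e_i)=L(x)+1$. If $x_i=1$, going to $x-e_i$ lowers every maximal value by exactly $1$, and the non-maximal values were already at most $L(x)-1$, all values being integers. So $L(x-e_i)=L(x)-1$.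

**Step 2: count switches from both sides.** This is the ring identity in general. Let
$$\nu^+(x)=\#\{i:x_i=0,\,L(x+e_i)=L(x)+1\},\qquad \nu^-(x)=\#\{i:x_i=1,\,L(x-e_i)=L(x)-1\}.$$
If $x_i=0$ then $\pi(x)=2\pi(x+e_i)$. Sum $\pi(x)$ over all pairs $(x,i)$ with $x_i=0$, $L(x)=k$, $L(x+e_i)=k+1$. Grouping by $x$ gives $\mathbb E[\nu^+(X)\mathbf 1_{L=k}\mid\mathcal F]$. Grouping by $x'=x+e_i$, where $\pi(x)=2\pi(x')$, gives twice $\mathbb E[\nu^-(X)\mathbf 1_{L=k+1}\mid\mathcal F]$. Hence
$$\mathbb E[\nu^+\mathbf 1_{L=k}\mid\mathcal F]=2\,\mathbb E[\nu^-\mathbf 1_{L=k+1}\mid\mathcal F].$$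

**Step 3: replace the counts by their typical values.** Write $|X|=\sum_iX_i$ and $\Delta=\big||X|-N/3\big|$. By Step 1, off $\mathcal E$ we have $\nu^+=N-|X|$ and $\nu^-=|X|$; always $0\le\nu^\pm\le N$. So
$$\Big|\nu^+-\frac{2N}3\Big|\le\Delta+N\mathbf 1_{\mathcal E},\qquad \Big|2\nu^--\frac{2N}3\Big|\le2\Delta+2N\mathbf 1_{\mathcal E}.$$
Inserting this into Step 2,
$$\frac{2N}3\big|\mathbb P(L=k\mid\mathcal F)-\mathbb P(L=k+1\mid\mathcal F)\big|\le\mathbb E\big[(\Delta+N\mathbf 1_{\mathcal E})(\mathbf 1_{L=k}+2\cdot\mathbf 1_{L=k+1})\mid\mathcal F\big].$$

**Step 4: average and sum.** Divide by $2N/3$ and average over the values of $\mathcal F$ with $N\ge\kappa n$: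
$$|q_k-q_{k+1}|\le\frac32\,\mathbb E\Big[\Big(\frac\Delta N+\mathbf 1_{\mathcal E}\Big)(\mathbf 1_{L=k}+2\cdot\mathbf 1_{L=k+1});\,N\ge\kappa n\Big].$$
Since $\sum_{k_1\le k<k_2}(\mathbf 1_{L=k}+2\cdot\mathbf 1_{L=k+1})\le3\cdot\mathbf 1_{k_1\le L\le k_2}$, the left side of (1) is at most
$$\frac92\Big(\mathbb E\Big[\frac\Delta N\mathbf 1_{k_1\le L\le k_2};N\ge\kappa n\Big]+\mathbb P(\mathcal E)\Big).$$
Given $\mathcal F$, $|X|$ is $\mathrm{Bin}(N,\frac13)$, so $\mathbb E[\Delta^2\mid\mathcal F]=\frac{2N}9$ and $\mathbb E[(\Delta/N)^2;N\ge\kappa n]\le\frac2{9\kappa n}$. Cauchy–Schwarz gives (1). $\square$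

## 4. Slow variation and the CLT give Theorems 1 and 2

**Proposition 2.** There is $C=C(c)$ such that for all $n\ge c$ and all integers $k_1\le k_2$,
$$\sum_{k_1\le k<k_2}|\mathbb P(L=k)-\mathbb P(L=k+1)|\le Cn^{-1/2}\,\mathbb P(k_1\le L\le k_2)^{1/2}+Cn^{-1}.\tag{2}$$

Its proof occupies Sections 5–13. By Lemma 1 it needs a choice of $\mathcal F$ and bits for which $\mathbb P(\mathcal E)$ and $\mathbb P(N<\kappa n)$ are both $O(1/n)$. We first collect what it yields.

**Proof of Theorem 1 from Proposition 2.** Let $\rho_n=\sup_x|\mathbb P(L\le x)-\Phi(\frac{x-\mu}{\sigma\sqrt n})|$. Convergence in distribution to a law with continuous distribution function is uniform (Pólya's theorem), so the CLT gives $\rho_n\to0$. Let $n^{-1/2}\le\varepsilon\le1$, $r=\lceil\varepsilon\sqrt n\rceil$, $k\in\mathbb Z$, $u=(k-\mu)/\sqrt n$. Implied constants below do not depend on $n,\varepsilon,k$.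

**Step 1: the average of $\mathbb P(L=\cdot)$ over a window of length $r$.** This is what the CLT controls. As $L$ is integer valued, $\mathbb P(k\le L\le k+r-1)=\mathbb P(L\le k+r-1)-\mathbb P(L\le k-1)$, so
$$\mathbb P(k\le L\le k+r-1)=\int_{u-n^{-1/2}}^{u-n^{-1/2}+r/\sqrt n}\varphi_\sigma(t)\,dt+O(\rho_n).$$
We have $r/\sqrt n\le\varepsilon+n^{-1/2}\le2\varepsilon$ and $\varphi_\sigma$ is bounded, so this probability is $O(\varepsilon+\rho_n)$. As $\varphi_\sigma$ is Lipschitz, the integrand is $\varphi_\sigma(u)+O(\varepsilon)$ on the whole range. Dividing by $r\ge\varepsilon\sqrt n$,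
$$\frac1r\,\mathbb P(k\le L\le k+r-1)=n^{-1/2}\Big(\varphi_\sigma(u)+O(\varepsilon)+O\Big(\frac{\rho_n}\varepsilon\Big)\Big).$$

**Step 2: a single atom is close to the average.** For $0\le j\le r-1$, $|\mathbb P(L=k)-\mathbb P(L=k+j)|$ is at most the left side of (2) with $k_1=k$, $k_2=k+r-1$. By Step 1 this is at most $Cn^{-1/2}\,O(\sqrt{\varepsilon+\rho_n})+C/n$, and the same bound holds after averaging over $j$. Hence, uniformly in $k\in\mathbb Z$,
$$\big|\sqrt n\,\mathbb P(L=k)-\varphi_\sigma(u)\big|\le C'\Big(\sqrt{\varepsilon+\rho_n}+\varepsilon+\frac{\rho_n}\varepsilon+n^{-1/2}\Big).\tag{3}$$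
Let $n\to\infty$ with $\varepsilon$ fixed, and then $\varepsilon\to0$. $\square$

**Proof of Theorem 2 from Proposition 2.** (a) Fix $K$. The at most $2K\sqrt n+1$ integers with $|k-\mu|\le K\sqrt n$ contribute at most $(2K\sqrt n+1)\,n^{-1/2}\,o(1)\to0$ by Theorem 1. Outside this range, the masses of $\mathbb P(L=\cdot)$ (by the CLT) and of $n^{-1/2}\varphi_\sigma((\cdot-\mu)/\sqrt n)$ (a Riemann sum) tend to $0$ as $K\to\infty$, uniformly in large $n$.

(b) For the upper bound take $[k_1,k_2]\supseteq[-1,n+1]$ in (2). For the lower bound, the sequence $\mathbb P(L=k)$ vanishes for large $|k|$, so its total variation is at least $2\max_k\mathbb P(L=k)$, which by Theorem 1 is asymptotically $\frac2{\sigma\sqrt{2\pi n}}$.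

(c) Let $0\le j<q$. Then
$$|\mathbb P(L\equiv r)-\mathbb P(L\equiv r+j)|\le\sum_{k\equiv r}\ \sum_{0\le i<j}|\mathbb P(L=k+i)-\mathbb P(L=k+i+1)|.$$
The integers $k+i$ occurring here are distinct, since $k$ runs over one residue class mod $q$ and $0\le i<q$. So the right side is at most $\sum_k|\mathbb P(L=k)-\mathbb P(L=k+1)|=O(n^{-1/2})$. The $q$ class probabilities average to $1/q$, so each differs from $1/q$ by $O(n^{-1/2})$. Small $n$ are absorbed in $C$.

(d) By the CLT, $\mathbb P(|L-\mu|\le\sqrt n)$ is bounded below by a positive constant for large $n$, and at most $2\sqrt n+1$ integers are involved. So some atom of $L$ has mass at least $c_1n^{-1/2}$ for a constant $c_1>0$. As $\Phi$ is continuous and $x\mapsto\mathbb P(L\le x)$ jumps by that mass, $\rho_n\ge\frac{c_1}2n^{-1/2}$. Put $\varepsilon=\rho_n^{2/3}$ in (3). For large $n$ it is at most $1$, and it is at least $(c_1/2)^{2/3}n^{-1/3}\ge n^{-1/2}$. The terms of (3) are $\sqrt{\varepsilon+\rho_n}=O(\rho_n^{1/3})$, $\varepsilon=\rho_n^{2/3}$, $\rho_n/\varepsilon=\rho_n^{1/3}$ and $n^{-1/2}=O(\rho_n)$, so all are $O(\rho_n^{1/3})$. $\square$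

## 5. Expansion and edge counts in $G(n,c/n)$

We collect the properties of $G$ that later arguments use deterministically.

* **(P1)** No $S\subseteq V$ has $n/80\le|S|\le n/8$ and $|N_G[S]|\le4.1|S|$.
* **(P2)** For $(\alpha,\beta)\in\{(.11,.45),(.23,.23)\}$, any disjoint $X,Y$ with $|X|\ge\alpha n$, $|Y|\ge\beta n$ have more than $\log^2n$ edges between them.
* **(P3)** $\Delta(G)\le\log n$ and $e(G)\ge.495cn$.

**Lemma 3.** (P1)–(P3) hold with probability $1-O(n^{-12})$.

*Proof.* *(P1).* Let $s=|S|=xn$ with $\frac1{80}\le x\le\frac18$, and let $w=|N_G[S]\setminus S|\le3.1s$. There are at most $\binom ns\binom nw$ choices for the two sets, and no edges between $S$ and the remaining $n-s-w\ge n(1-4.1x)$ vertices. We use $\binom ny\le(en/y)^y$ and that $y\mapsto(en/y)^y$ increases for $y\le n$; note $3.1s<n$. The expected number of such pairs of sets is at most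
$$\binom ns\binom nw(1-p)^{s(n-s-w)}\le e^{s\phi(x)},\qquad \phi(x)=4.1+4.1\ln\frac1x-3.1\ln3.1-c(1-4.1x).$$
Since $1-4.1x>0$, an upper bound arises by taking $c=20$. Then $\phi$ is convex, and
$$\phi(\tfrac1{80})\approx4.1+17.966-3.507-18.975=-.416,\qquad\phi(\tfrac18)\approx4.1+8.526-3.507-9.75\approx-.63,$$
so $\phi\le-.4$ on the interval. Summing over the at most $n^2$ pairs $(s,w)$ with $s\ge n/80$ gives $e^{-\Omega(n)}$.

*(P2).* Passing to subsets, it suffices to consider $|X|=\lceil\alpha n\rceil$, $|Y|=\lceil\beta n\rceil$. There are $e^{(H+o(1))n}$ pairs, where $H=-\alpha\ln\alpha-\beta\ln\beta-(1-\alpha-\beta)\ln(1-\alpha-\beta)$. Each has at most $\log^2n$ edges between its sets with probability at most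
$$\sum_{j\le\log^2n}n^{2j}(1-p)^{\alpha\beta n^2-j}=e^{-c\alpha\beta n+O(\log^3n)}.$$
For $(.11,.45)$: $H\approx.9634<.99=20\alpha\beta$. For $(.23,.23)$: $H\approx1.009<1.058=20\alpha\beta$. The union bound is $e^{-\Omega(n)}$.

*(P3).* $\mathbb E\,e(G)=c(n-1)/2$, and a Chernoff bound gives the edge count except with probability $e^{-\Omega(n)}$. Further, $n\,\mathbb P(\mathrm{Bin}(n,p)>\log n)\le n(ec/\log n)^{\log n}=n^{-\omega(1)}$. $\square$

**Lemma 4.** For every $\xi\in(0,1)$ there is $\eta\in(0,\xi/2)$ such that with probability $1-e^{-\Omega(n)}$ every $M$ with $|M|\le\eta n$ has $|N_G[M]|\le\xi n$.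

*Proof.* Enlarging $M$, take $|M|=\lfloor\eta n\rfloor$. The number of edges meeting $M$ is stochastically dominated by $\mathrm{Bin}(\lfloor\eta n\rfloor n,p)$, so it is at least $\xi n/2$ with probability at most $(2ec\eta/\xi)^{\xi n/2}$ once $2ec\eta<\xi$. There are at most $e^{n\eta\ln(e/\eta)}$ sets $M$. As $\eta\to0$, $\eta\ln(e/\eta)\to0$ while $\frac\xi2\ln(2ec\eta/\xi)\to-\infty$, so for small $\eta$ the union bound is $e^{-\Omega(n)}$. If fewer than $\xi n/2$ edges meet $M$, then $|N_G[M]|\le|M|+\xi n/2\le\xi n$. $\square$

Apply Lemma 4 with $\xi=.05$, and then again with $\xi$ equal to the $\eta$ just obtained. This lets us **fix an integer $\ell=\ell(c)\ge2000$** such that with probability $1-e^{-\Omega(n)}$: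

* **(P4)** for every $M$ with $|M|\le n/\ell$, at most $.05n$ vertices are within $G$-distance $2$ of $M$.

Put $m=\ell$ and $h=2m+3$.

## 6. Gadgets

We now look in $G$ for the triples of Section 1, each placed in the middle of a long path so that passing through it is worth a lot.

**Definition (gadget).** A *gadget* is a set $I$ of $h$ vertices $p_1,\dots,p_m,q,z,q',p_m',\dots,p_1'$ together with *attachments* $a\ne b$ outside $I$ with $\deg a,\deg b\ge6$, such that the edges of $G$ meeting $I$ are exactly
$$p_ip_{i+1},\ p_i'p_{i+1}'\ (1\le i<m),\qquad p_mq,\ p_m'q',\qquad ap_1,\ bp_1',$$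
and exactly two of the three pairs inside $\{q,q',z\}$. Its *type* is $1$ if $qq'$ is missing, $2$ if $zq$ is missing, $3$ if $zq'$ is missing. The vertices of $I$ are its *inner* vertices.

As a miniature, take $m=2$, so $h=7$. For type $1$ the seven vertices form the path $p_1p_2\,q\,z\,q'\,p_2'p_1'$. For type $2$ they form the path $p_1p_2\,q\,q'\,p_2'p_1'$ with the leaf $z$ attached to $q'$. In all three types there are the same number of edges, as in the ring.

$G[I]$ is a tree, joined to the rest only by $ap_1$ and $bp_1'$. A cycle meeting $I$ cannot stay inside $I$, so it uses both of these edges and the unique $p_1$–$p_1'$ path of $G[I]$. We say that it *passes through* the gadget. This path has $h$ vertices for type $1$ and $h-1$ for types $2,3$.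

The pair $(G,I)$ determines the roles up to reversal: $p_1,p_1'$ are the two vertices with an edge leaving $I$, and the path between them in $G[I]$ either has $h$ vertices with $z$ in the middle, or $h-1$ vertices with $q,q'$ in the middle and $z$ a pendant leaf. Orient by demanding $p_1<p_1'$ as labels. Inner vertices have degree at most $3$, and $p_1,p_1'$ have degree $2$.

**(F1)** *Attachments are not inner vertices of any gadget, and distinct gadgets have disjoint inner sets.* The first part holds since $6>3$. If $I\ne I'$ intersect, then $|I|=|I'|$ and connectedness of $G[I']$ give an edge of $G[I']$ with one end in $I$ and the other outside. Its outer end is an attachment of $I$ and lies in $I'$, a contradiction.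

**Definition (special gadget).** The gadget is *special* if

* (s2) every vertex of $G-I$ at distance at most $3$ from $\{a,b\}$ in $G-I$ has $G$-degree at least $5$;
* (s3) the distance of $a,b$ in $G-I$ is at least $3$ (possibly infinite).

**(F2)** *Attachments of two different special gadgets $i,j$ have $G$-distance at least $3$.* Suppose $a$ is an attachment of $i$ and $a'$ of $j$, at distance at most $2$ (possibly $a=a'$). Take a shortest path from $a$ to $a'$. By (F1) its ends are not inner vertices. A middle vertex $v$ is not inner either, because an inner vertex has at most one neighbor outside its inner set, and $v$ has the two non-inner neighbors $a,a'$. So the path lies in $G-I_i$. The end vertex of gadget $j$ adjacent to $a'$, which lies outside $I_i$ and has degree $2$, is then at distance at most $3$ from $a$ in $G-I_i$. This contradicts (s2) for gadget $i$.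

Let $I_1,\dots,I_s$ be the inner sets of the special gadgets, ordered by smallest element, with attachments $(a_i,b_i)$, where $a_i$ is adjacent to $p_1$ and $b_i$ to $p_1'$. Put
$$J=\bigcup_iI_i,\qquad V^\circ=V\setminus J,\qquad G^\circ=G-J,\qquad A=\{a_i,b_i:i\le s\}\subseteq V^\circ,$$
and write $N^\circ$ for neighborhoods in $G^\circ$.

**(F3)** *The $2s$ attachments have pairwise $G^\circ$-distance at least $3$; hence each $v\in V^\circ$ has at most one neighbor in $A$. Each $v\in A$ has exactly one neighbor in $J$, and each $v\in V^\circ\setminus A$ has none. Also $|A|=2s\le2n/h<n/2000$.* For different gadgets use (F2), for the two attachments of one gadget use (s3) and $G^\circ\subseteq G-I_i$. Two neighbors in $A$ would be at distance at most $2$. The statement about $J$ holds because the only edges leaving $J$ are the edges $a_ip_1$, $b_ip_1'$ and the attachments are distinct. Finally $hs\le n$ and $h>4000$.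

## 7. A longest cycle that misses a gadget: the obvious exchange and where it stops

Suppose that a longest cycle $C$ misses a gadget with both attachments $a,b$ on $C$. The first thing to try is to reroute $C$ through the gadget. Replacing an $a$–$b$ arc of $C$ by the gadget need not help: if $C$ has length $4h$ and $a,b$ are opposite on it, both arcs have $2h-1$ inner vertices, and the rerouted cycle has at most $(2h-1)+2+h=3h+1<4h$ vertices. In the graph consisting of $C$ and the path through the gadget alone, $C$ really is the only longest cycle. (The degrees of $a,b$ are ignored in this illustration.)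

The next thing to try is to keep all of $C$. Orient $C$, let $u^+$ be the successor of $u$, and go from $a^+$ along $C$ to $b$, through the gadget to $a$, and backwards along $C$ to $b^+$. This visits all of $C$ and at least $h-1=2\ell+2$ new vertices. But it is a *path*, from $a^+$ to $b^+$, and to close it we would need the edge $a^+b^+$. Since $C$ is longest, that edge is certainly absent. This is the exact point at which the exchange stops: we hold a path much longer than any cycle, and one specific missing edge stands between us and a contradiction.

The way past it uses the surplus $2\ell+2$. Rotations turn the path into paths between very many other pairs of ends, at a loss of at most $2\ell$ vertices. If any one of these pairs is an edge, there is a cycle longer than $C$. With a positive proportion of all pairs available, it is very unlikely that $G$ contains none of them, and a deletion argument will make this rigorous. Two preparations are needed. Rotations require that the ends lie in a region that expands, while $G(n,c/n)$ has many vertices of small degree, so Section 9 isolates a bad set $B$ and asks the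 attachments to keep away from it. For enough gadgets to satisfy this, we need to know that the attachments are placed at random, independently of $B$; Section 8 provides this.

## 8. Given the rest of the graph, attachments and types are uniform

Let
$$\Theta=\big(G^\circ,(I_i\text{ with roles})_{i\le s}\big).$$
So $\Theta$ forgets where the gadgets are attached and which types they have. Let $U^\circ$ be the set of $v\in V^\circ$ such that all vertices at $G^\circ$-distance at most $3$ from $v$, including $v$, have $G^\circ$-degree at least $5$. Let $\mathcal W=\mathcal W(\Theta)$ be the set of all $w=(a_i,b_i)_{i\le s}\in(U^\circ)^{2s}$ whose $2s$ coordinates have pairwise $G^\circ$-distances at least $3$. For $w\in\mathcal W$ and $\tau\in\{1,2,3\}^s$ let $G_{w,\tau}$ be $G^\circ$ together with the gadgets $I_i$ of type $\tau_i$ attached at $(a_i,b_i)$. The thresholds fit: an attachment has degree at least $6$ with its gadget edge, hence at least $5$ without it.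

**Lemma 5.** The graphs with data $\Theta$ are exactly the $G_{w,\tau}$, $w\in\mathcal W$, $\tau\in\{1,2,3\}^s$. Consequently, given $\Theta$, $(w,\tau)$ is uniform on $\mathcal W\times\{1,2,3\}^s$.

*Proof.* The second claim follows from the first, since $(w,\tau)\mapsto G_{w,\tau}$ is injective and all $G_{w,\tau}$ have the same number of edges, hence the same probability.

**Step 1: a graph with data $\Theta$ has this form.** Let $G$ have data $\Theta$ and let $x$ be at $G^\circ$-distance at most $3$ from $a_i$. By (s2), $\deg_Gx\ge5$. If $x\notin A$, then $\deg_{G^\circ}x=\deg_Gx\ge5$. If $x\in A$, then $\deg_{G^\circ}x=\deg_Gx-1\ge5$, as attachments have degree at least $6$. So $a_i\in U^\circ$, and likewise $b_i\in U^\circ$. The pairwise distances are given by (F3).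

**Step 2: in $G'=G_{w,\tau}$ every $I_i$ is a special gadget.** Let $w\in\mathcal W$. The coordinates are distinct, and $\deg_{G'}a_i\ge5+1$, likewise for $b_i$, so $I_i$ is a gadget with the prescribed roles. A path of length at most $3$ from $a_i$ or $b_i$ in $G'-I_i$ cannot enter another $I_j$, because it would have to reach an attachment of $j$ after at most $2$ steps inside $V^\circ$, against the distance condition. So it lies in $G^\circ$. Now (s2) follows from $a_i,b_i\in U^\circ$, and (s3) from the distance condition.

**Step 3: $G'$ has no other special gadget.** Let $G=G_{w^0,\tau^0}$ be some graph with data $\Theta$, so $w^0\in\mathcal W$ by Step 1. Suppose $G'$ has a special gadget $I'$ different from all $I_i$, with attachments $a',b'$. By (F1) in $G'$, $I'\subseteq V^\circ$ and $a',b'\in V^\circ$. We show that $I'$ is special in $G$, a contradiction.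

*Edges at $I'$.* Vertices of $I'$ have $G^\circ$-degree at most $3$, so they are not in $U^\circ$ and are not coordinates of $w$ or $w^0$. Hence the edges meeting $I'$ are the same in $G'$, $G^\circ$ and $G$. The end vertices of $I'$ have $G^\circ$-degree $2$.

*Attachment degrees.* $a'$ is adjacent in $G^\circ$ to such an end vertex, so $a'\notin U^\circ$ and $a'$ is not a coordinate of $w$. Hence $\deg_Ga'\ge\deg_{G^\circ}a'=\deg_{G'}a'\ge6$. The same holds for $b'$. So $I'$ is a gadget in $G$.

*(s2) and (s3).* Consider a path of length at most $3$ from $a'$ or $b'$ in $G-I'$. If it entered $J$, then just before that it would be at a coordinate $y$ of $w^0$, at $G^\circ$-distance at most $2$ from $a'$ (or $b'$), hence at most $3$ from a vertex of $G^\circ$-degree $2$. This contradicts $y\in U^\circ$. So the path lies in $G^\circ-I'\subseteq G'-I'$. Its end $x$ has $\deg_{G'}x\ge5$ by (s2) in $G'$. If $x$ is a coordinate of $w$, then $\deg_{G^\circ}x\ge5$ because $x\in U^\circ$; otherwise $\deg_{G^\circ}x=\deg_{G'}x\ge5$. So $\deg_Gx\ge5$, which is (s2) in $G$. A path of length at most $2$ from $a'$ to $b'$ in $G-I'$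 would likewise lie in $G'-I'$, so (s3) holds in $G$.

Hence the special gadgets of $G'$ are exactly the $I_i$, and $G'$ has data $\Theta$. $\square$

## 9. The poorly expanding set $B$ and nice gadgets

For $X\subseteq V^\circ$ let
$$F(X)=|N^\circ[X]|-4.05|X|.$$
Recall that a set function is submodular if $F(X\cup Y)+F(X\cap Y)\le F(X)+F(Y)$. Here this holds because $N^\circ[X\cup Y]=N^\circ[X]\cup N^\circ[Y]$ and $N^\circ[X\cap Y]\subseteq N^\circ[X]\cap N^\circ[Y]$, while $|X|$ is modular.

**Definition ($B$, $D$, nice).** Let $B=B(\Theta)$ be the union of all minimizers of $F$ over $\{X\subseteq V^\circ:|X|\le n/8\}$, and $D=N^\circ[B]\supseteq B$. A special gadget is *nice* if $a_i,b_i\notin D$. Let $N$ be the number of nice gadgets.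

The set of nice gadgets depends only on $(\Theta,w)$, not on $\tau$. The next lemma says that outside $B$ all small sets expand by more than $4.05$, even when we only count neighbors outside $D$.

**Lemma 6.** If (P1) holds, then

* (i) $|J|<n/80$;
* (ii) $|B|<n/80$ and $|D|\le4.05|B|<.0507n$;
* (iii) every nonempty $S\subseteq V^\circ\setminus B$ with $|S|\le.11n$ has $|N^\circ[S]\setminus D|>4.05|S|$.

*Proof.* (i) Otherwise some union $S$ of sets $I_i$ has $n/80\le|S|\le n/80+h$, and $|N_G[S]|\le|S|+2|S|/h<4.1|S|$, contradicting (P1).

(ii) Let $X\subseteq V^\circ$ with $n/80\le|X|\le n/8$. By (F3), $X$ has at most $2s$ neighbors in $J$, so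
$$|N^\circ[X]|\ge|N_G[X]|-2s>4.1|X|-n/2000>4.05|X|,$$
because $.05|X|\ge n/1600$. So $F(X)>0=F(\emptyset)$, and every minimizer has size less than $n/80$. For two minimizers $X,Y$, both $X\cup Y$ (of size less than $n/40$) and $X\cap Y$ are admissible, so submodularity forces $F(X\cup Y)$ to be the minimum as well. Iterating, $B$ is a minimizer. So $|B|<n/80$, $F(B)\le F(\emptyset)=0$, and $|D|\le4.05|B|<.0507n$.

(iii) $|B\cup S|\le.0125n+.11n\le n/8$ and $B\cup S\not\subseteq B$, so $B\cup S$ is not a minimizer and $F(B\cup S)>F(B)$. As $N^\circ[B\cup S]\setminus N^\circ[B]=N^\circ[S]\setminus D$, this is the claim. $\square$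

To see what $B$ looks like, assume (P1). *Every $v\in V^\circ$ of $G^\circ$-degree at most $3$ lies in $B$:* if $X$ is a minimizer with $v\notin X$, then $|X|<n/80$ and $F(X\cup\{v\})\le F(X)+4-4.05<F(X)$, a contradiction. *Two nonadjacent vertices $u,v$ with the same four neighbors also lie in $B$:* if a minimizer contained neither, adding both would change $F$ by at most $6-8.1<0$; if it contained only one, adding the other would add at most one vertex to $N^\circ[X]$ and change $F$ by at most $1-4.05<0$.

## 10. Rotations with ends outside $B$

Assume (P1)–(P3) for $G$. Let $R\subseteq E(G)$ with $|R|\le\log^2n$ (possibly $R=\emptyset$), and $H=G-R$. Call the edges of $R$ *red*. Call $R$ *sparse at $x$* if its edges are at pairwise $G$-distance at least $201$ and at $G$-distance at least $201$ from $x$. For instance, on a long path $v_0v_1v_2\cdots$ viewed as a graph, the edges $v_1v_2$ and $v_{203}v_{204}$ are at distance exactly $201$. The red edges will be deleted and put back in Section 11; for now they only cause slight damage.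

Let $P_0$ be a path in $H$ with $|P_0|\ge2$, start $y$ (any vertex, fixed) and end $x\in V^\circ\setminus B$.

**Definition (moves).** Given a path $P$ with start $y$ and end $v$, let $u\in V^\circ\setminus(D\cup A)$ with $uv\in E(H)$.

* *Rotation*, if $u\in V(P)$ is not the predecessor of $v$: with $u^+$ the successor of $u$ on $P$, replace the edge $uu^+$ by $uv$. The new end is $u^+$.
* *Extension*, if $u\notin V(P)$: add $uv$. The new end is $u$.

A path is *reachable* if it arises from $P_0$ by moves. $E_0$ is the set of ends of reachable paths, and $T$ is the set of vertices that are among the last $\ell+1$ vertices of some reachable path.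

Here is a toy case with $\ell=2$, ignoring $D,A,R$. Let the graph be the path $1,2,\dots,9$ plus the edge $\{3,9\}$, with $P_0=1,2,\dots,9$. Rotation with $u=3$ gives $1,2,3,9,8,7,6,5,4$, ending at $4$; from there the only rotation, again with $u=3$, leads back. So $E_0=\{9,4\}$ but $T=\{7,8,9\}\cup\{6,5,4\}$. For example, the vertex $6\in T$ is the end of $1,2,3,9,8,7,6$, which has $|P_0|-\ell=7$ vertices.

Two facts hold at once. *All ends stay in $V^\circ\setminus B$.* For a rotation: $u\in V^\circ\setminus A$ has no neighbor in $J$, so $u^+\in V^\circ$; and $u\notin D=N^\circ[B]$, so $u^+\notin B$. For an extension: $u\in V^\circ$ and $u\notin D\supseteq B$. *Moves never shorten a path*, so for $v\in T$, truncating a reachable path gives an $H$-path from $y$ to $v$ with at least $|P_0|-\ell$ vertices.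

**Lemma 7.** $N_H(E_0)\cap(V^\circ\setminus(D\cup A))\subseteq E_0\cup N_{P_0}(E_0)$, where $N_{P_0}$ denotes adjacency along $P_0$.

*Proof.* Let $z$ be in the left side, $zv\in E(H)$ with $v$ the end of a reachable path $P'$, and fix a move sequence from $P_0$ to $P'$.

*Case $z\notin V(P_0)$.* If $z\notin V(P')$, extend to $z$. If $z\in V(P')$, it was added by an extension and was the end at that time. In both cases $z\in E_0$.

*Case $z\in V(P_0)$.* If some $P_0$-edge at $z$ was removed at some stage, one of its endpoints was then the new end, so $z\in E_0\cup N_{P_0}(E_0)$. Otherwise all $P_0$-edges at $z$ lie in $P'$. If $z=x$, then $z\in E_0$. If $z=y$ or $z$ is interior to $P_0$, then all $P'$-neighbors of $z$ are $P_0$-neighbors ($y$ is the start of $P'$ and has just one $P'$-neighbor; an interior vertex has two $P_0$-edges, both in $P'$). In particular the successor $z^+$ on $P'$ is one; it exists as $z\ne v$. If $z^+=v$, then $z\in N_{P_0}(v)$ with $v\in E_0$. Otherwise we may rotate at $z$, and $z^+\in E_0$ shows $z\in N_{P_0}(E_0)$. $\square$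

**Lemma 8.** If $R$ is sparse at $x$, then $|E_0|>.11n$.

*Proof.* **Step 1: few red edges meet $E_0$.** For $e\in E_0\setminus\{x\}$ take a shortest move sequence producing the end $e$. Its last move starts at a path with an end $e'$ reachable in fewer moves, and either $e'e\in E(H)$ (extension) or $e'u(e),\,u(e)e\in E(H)$ with pivot $u(e)$ (rotation). By induction on the number of moves, the set $Y$ consisting of $E_0$ and all the $u(e)$ is connected in $H$, and $|Y|\le2|E_0|$. Suppose $k\ge1$ red edges meet $E_0$, and choose an endpoint in $E_0$ of each. By sparseness the radius-$100$ balls in $H[Y]$ around these $k$ vertices are disjoint. Each ball has at least $101$ vertices, since $H[Y]$ is connected and contains $x$, which is at distance at least $201$. So $k\le2|E_0|/101<.02|E_0|$. For $k=0$ nothing is needed.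

**Step 2: $E_0$ expands too little to be small.** A vertex of $N^\circ[E_0]\setminus D$ is in $E_0$; or in $A\cap N^\circ(E_0)$, at most $|E_0|$ vertices by (F3); or joined by an edge of $H$ to $E_0$ and hence, by Lemma 7, in $E_0\cup N_{P_0}(E_0)$, where $|N_{P_0}(E_0)|\le2|E_0|$; or joined to $E_0$ only by red edges, at most $k$ vertices. So $|N^\circ[E_0]\setminus D|\le(1+1+2+.02)|E_0|=4.02|E_0|$. As $\emptyset\ne E_0\subseteq V^\circ\setminus B$, Lemma 6(iii) forces $|E_0|>.11n$. $\square$

Why do we not stop here? Moving both ends would give about $\frac12(.11n)^2\approx.006n^2$ pairs. In Section 11 we shall compare the edges of $G$ that lie off a given path with the pairs that are not such end pairs. About $\frac c2n$ edges minus the up to $n\le\frac{c}{20}n$ path edges leaves only about $.45cn$, whereas $(\frac12-\theta)n^2$ pairs carry $(\frac12-\theta)cn$ edges on average. So we need $\theta>.05$, and $.006$ is too small. This is why we also use the vertices *near* the ends: $T$ will contain almost half of all vertices, at the cost of $\ell$ vertices of the path.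

**Lemma 9.** $\big|\big(N_H(E_0)\cap(V^\circ\setminus(D\cup A))\big)\setminus T\big|\le2n/\ell+4$.

*Proof.* **Step 1: set up a stretch of $P_0$ next to a missing vertex.** Let $u_0$ be in this set. As $E_0\subseteq T$, Lemma 7 gives a $P_0$-neighbor $u_1\in E_0$ of $u_0$. Let $u_0u_1\dots u_r$ be the subpath of $P_0$ in this direction, with $r=\ell$, or $r<\ell$ and $u_r$ an end of $P_0$. We claim $u_1,\dots,u_r\in T$.

**Step 2: follow how this stretch is cut.** Let $P^0=P_0,P^1,\dots,P^f$ be a move sequence with $P^f$ ending at $u_1$. Let $i_t$ be the largest $i\le r$ such that the edges $u_0u_1,\dots,u_{i-1}u_i$ are in all of $P^0,\dots,P^t$. So $i_0=r$. Suppose $i_t=i>k=i_{t+1}$. A move removes at most one edge, so here it removes exactly $u_ku_{k+1}$, and the new end is $u_k$ or $u_{k+1}$.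

If it is $u_k$, then the edges $u_0u_1,\dots,u_{k-1}u_k$ are still present, so $P^{t+1}$ ends with $u_0,u_1,\dots,u_k$ in this order. As $k\le\ell$, this gives $u_0\in T$, a contradiction. So the new end is $u_{k+1}$. The edges $u_{k+1}u_{k+2},\dots,u_{i-1}u_i$ are still present, so $P^{t+1}$ ends with $u_i,u_{i-1},\dots,u_{k+1}$, which are at most $\ell$ vertices. Hence $u_{k+1},\dots,u_i\in T$.

If $i_f\ge1$, then $u_0u_1\in P^f$ and $u_1$ is the end of $P^f$, so $u_0$ is second last and $u_0\in T$, a contradiction. So $i_f=0$. The drops from $i_0=r$ to $i_f=0$ cover all indices $1,\dots,r$, and the claim follows.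

**Step 3: count.** By the claim, $u_0$ is $P_0$-adjacent to a maximal run of consecutive $P_0$-vertices in $T$ that has at least $\ell$ vertices or contains an end of $P_0$. There are at most $n/\ell+2$ such runs, each adjacent to at most two vertices outside it. $\square$

In the toy case, $3$ is the only vertex of $N_H(E_0)=\{3,5,8\}$ outside $T$, and it borders the run $4,\dots,9$, which contains an end.

**Lemma 10.** If $R$ is sparse at $x$, then $|T|\ge.48n$.

*Proof.* All $G$-edges between $E_0$ and $V\setminus N_H[E_0]$ are red, so there are at most $\log^2n$ of them. By Lemma 8 and (P2), $|V\setminus N_H[E_0]|<.45n$. By (F3), $|N_H(E_0)\cap J|\le|A|$. The remaining vertices of $N_H[E_0]$ lie in $E_0\subseteq T$, in $D$, in $A$, or in $V^\circ\setminus(D\cup A)$, where Lemma 9 applies. So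
$$|T|\ge.55n-|D|-2|A|-2n/\ell-4\ge(.55-.0507-.001-.001)n-4\ge.48n.\qquad\square$$

**Lemma 11.** Let $P_0$ be a path in $H$ with $|P_0|\ge n/2$, both ends $x,y\in V^\circ\setminus B$, and $R$ sparse at $x$ and at $y$. Then at least $.11n^2$ pairs $\{v,w\}$ are joined in $H$ by a path with at least $|P_0|-2\ell$ vertices.

*Proof.* By Lemma 10 there are at least $.48n$ vertices $v$ with an $H$-path from $y$ to $v$ with at least $|P_0|-\ell\ge2$ vertices. For each, apply Lemma 10 to this path with fixed start $v$ and moving end $y$; this is allowed, as the fixed start may be any vertex, $y\in V^\circ\setminus B$, and $R$ is sparse at $y$. We get at least $.48n$ vertices $w\ne v$ joined to $v$ by an $H$-path with at least $|P_0|-2\ell$ vertices. So there are at least $\frac12(.48n)^2\ge.11n^2$ unordered pairs. $\square$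

## 11. Deleting logarithmically many edges: no long path with good ends

Let $\mathcal Q$ be the set of graphs $G$ satisfying (P1)–(P3) and having a path $P_0$ with two distinct ends in $V^\circ\setminus B$, $|P_0|\ge n/2$ and $|P_0|\ge L(G)+2\ell+1$.

**Lemma 12.** $\mathbb P(G\in\mathcal Q)=O(n^{-12})$.

*Proof.* We cannot expose $G$ and then treat its edges as fresh random ones. Instead we delete a random-like set $R$ from $G$ and compare the number of $R$ that could be deleted with the number of $R$ that could be restored.

**Step 1: many sets to delete.** Let $\omega=\lceil100\log n\rceil\le\log^2n$. For $G\in\mathcal Q$ fix a path $P_0=P_0(G)$ as above. Call $R\subseteq E(G)\setminus E(P_0)$ with $|R|=\omega$ *admissible* if it is sparse at both ends of $P_0$. Choose the edges one at a time, avoiding $E(P_0)$ and the edges within distance $200$ of the ends or of earlier edges. By (P3) the latter are at most $\mathrm{polylog}(n)$ many. There remain at least $.495cn-n-o(n)\ge.444cn$ choices, using $n\le cn/20$. So there are at least $(.444cn)^\omega/\omega!$ admissible $R$.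

**Step 2: few sets to restore.** For a graph $H$ let $\Lambda_j(H)$ be the set of pairs joined in $H$ by a path with at least $j$ vertices; it decreases in $j$. Let $j^*(H)=\max\{j\ge3:|\Lambda_j(H)|\ge.11n^2\}$ if it exists. For $G\in\mathcal Q$, $R$ admissible and $H=G-R$ we have $P_0\subseteq H$, and Lemma 11 gives $j^*(H)\ge|P_0|-2\ell\ge L(G)+1$. No pair of $\Lambda:=\Lambda_{j^*(H)}(H)$ is an edge of $G$, because it would close a cycle of length at least $j^*(H)>L(G)$ in $G$. In particular $R\cap\Lambda=\emptyset$. The set $\Lambda$ depends only on $H$, so given $H$ there are at most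
$$\binom{\binom n2-\lceil.11n^2\rceil}\omega\le\frac{(.39n^2)^\omega}{\omega!}$$
possible $R$.

**Step 3: compare.** We have $\mathbb P(G)=\mathbb P(H)\big(\frac p{1-p}\big)^\omega$, and $(G,R)\mapsto(H,R)$ is injective. Summing $\mathbb P(G)$ over all pairs with $G\in\mathcal Q$ and $R$ admissible,
$$\mathbb P(\mathcal Q)\frac{(.444cn)^\omega}{\omega!}\le\sum_H\mathbb P(H)\Big(\frac p{1-p}\Big)^\omega\frac{(.39n^2)^\omega}{\omega!}.$$
With $p=c/n$ this gives $\mathbb P(\mathcal Q)\le\big(\frac{.39}{.444(1-p)}\big)^\omega\le(.8785)^{100\log n}=O(n^{-12})$, since $100\ln(.8785)\approx-12.95$. $\square$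

## 12. Every longest cycle passes through every nice gadget, and there are linearly many

**Proposition 13.** With probability $1-O(n^{-2})$: $L\ge.51n$, and every longest cycle of $G$ passes through every nice gadget.

*Proof.* Assume (P1)–(P3) and $G\notin\mathcal Q$. By Lemmas 3 and 12 this has probability $1-O(n^{-12})$.

**Step 1: $L\ge.51n$.** Run a depth first search, with $S$ the finished vertices, $W$ the unvisited ones and $K$ the stack, which spans a path. There are never edges between $S$ and $W$, and each step moves one vertex from $W$ to $K$ or from $K$ to $S$. So $|S|-|W|$ grows by $1$ per step from $-n$ to $n$, and at some time $|S|=|W|$. Then (P2) gives $|S|=|W|<.23n$, so there is a path with more than $.54n$ vertices. Delete vertices from both ends until the ends lie in $V^\circ\setminus B$. All deleted vertices lie in $B\cup J$, so this costs at most $|B|+|J|<n/40$ vertices (Lemma 6), and leaves a path with at least $.515n$ vertices and both ends in $V^\circ\setminus B$. As $G\notin\mathcal Q$, $L\ge.515n-2\ell\ge.51n$.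

**Step 2: a missed nice gadget leads to a path that $G\notin\mathcal Q$ forbids.** Let $C$ be a longest cycle, oriented, with successor map $u\mapsto u^+$. Suppose $C$ does not pass through the nice gadget $I$ with attachments $a,b$. Then $C\cap I=\emptyset$. Let $Q$ be the $b$–$a$ path through $I$, with at least $2m+2=2\ell+2$ inner vertices. We look for a path $P_0$ with distinct ends in $V^\circ\setminus B$ and $|P_0|\ge L+2\ell+2$. As $L\ge.51n$, this contradicts $G\notin\mathcal Q$.

Note $a,b\in V^\circ\setminus D\subseteq V^\circ\setminus B$. If $a\in C$, then $a^+\in V^\circ\setminus B$: the only neighbor of $a$ in $J$ lies in $I$, so it is not on $C$, and $a\notin N^\circ[B]$. The same holds for $b$.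

*Both $a,b\in C$.* Follow $C$ from $a^+$ to $b$, then $Q$ to $a$, then $C$ backwards from $a$ to $b^+$. (By (s3), $a$ and $b$ are not adjacent.) This covers $C$ and the inner vertices of $Q$, with ends $a^+\ne b^+$.

*Exactly one in $C$, say $a$.* Follow $Q$ from $b$ to $a$, then $C$ backwards from $a$ to $a^+$. The ends are $b$ and $a^+$.

*Neither in $C$.* Start with $P_0=Q$, fixed start $b$, moving end $a$, $R=\emptyset$, and perform the moves of Section 10, allowing extensions only to vertices outside $C$. All paths stay disjoint from $C$. Let $E_0$ be the set of ends; as before $E_0\subseteq V^\circ\setminus B$.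

If some $v\in E_0$ has a neighbor $u\in C\cap(V^\circ\setminus(D\cup A))$, take the path from $b$ to $v$ (which contains all of $Q$), then $u$, then $C$ backwards from $u$ to $u^+$. It has at least $L+2\ell+4$ vertices. Its ends are $b$ and $u^+$, and $u^+\in V^\circ\setminus B$ because $u\notin A\cup D$. This is a path as required.

Otherwise let $z\in N_G(E_0)\cap(V^\circ\setminus(D\cup A))$. Then $z\notin C$, and $z\notin V(Q)$ because $V(Q)\cap V^\circ=\{a,b\}\subseteq A$. So $z$ can be added by an extension now or was added by one earlier, that is, $z\in E_0$. With (F3), $|N^\circ[E_0]\setminus D|\le2|E_0|$, hence $|E_0|>.11n$ by Lemma 6(iii). Moreover $N_G(E_0)\cap C\subseteq D\cup A\cup(N_G(E_0)\cap J)$, a set of size at most $|D|+2|A|\le.052n$. So $C\setminus N_G(E_0)$ has at least $.458n$ vertices, has no edges to $E_0$, and is disjoint from $E_0$. This contradicts (P2). $\square$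

**Proposition 14.** There is $\kappa=\kappa(c)>0$ with $\mathbb P(N<\kappa n)=O(1/n)$.

*Proof.* We use the Efron–Stein inequality: for a function $f$ of the independent edge indicators,
$$\operatorname{Var}f\le\sum_ep(1-p)\,\mathbb E\big[(f(G+e)-f(G-e))^2\big].$$

**Step 1: there are linearly many special gadgets.** Let $Z$ be the number of gadgets such that every vertex of $G-I$ within distance at most $3$ of $\{a,b\}$ in $G-I$ (including $a,b$) has degree exactly $6$, and (s3) holds. They are special, so $s\ge Z$.

*Expectation.* Let $\mathcal T$ be the fixed tree consisting of a type $1$ gadget with $a,b$ each having $5$ further neighbors (children), and with every further vertex of depth at most $3$ from $a$ (or $b$) having $5$ children; the vertices of depth $4$ are leaves. Let $t$ be its order. Consider an injection $V(\mathcal T)\to V$ such that $G$ induces exactly $\mathcal T$ on the image and the only edges leaving the image start at depth-$4$ vertices. It produces a gadget counted by $Z$: the relevant degrees are $1+5=6$, and $a,b$ cannot be joined in $G-I$ by a path of length at most $2$. A given injection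 has this property with probability at least $p^{t-1}(1-p)^{tn}$. The image is determined by $(G,I)$, as $I$ together with the vertices within distance $4$ of $\{a,b\}$ in $G-I$, so each counted gadget arises from at most $t!$ injections. Hence, writing $(n)_t=n(n-1)\cdots(n-t+1)$, $\mathbb EZ\ge(n)_tp^{t-1}(1-p)^{tn}/t!=\Omega(n)$.

*Variance.* Suppose adding or deleting $e=xy$ changes whether $I$ is counted, and let $G'\in\{G+e,G-e\}$ be the graph where it is counted. Then $x$ or $y$ lies in $I$ or within distance $3$ of $\{a,b\}$ in $G'-I$. Otherwise the edges meeting $I$ or this radius-$3$ neighborhood would be the same in both graphs, and so would the status of $I$. In a given graph and for a given $x$, at most one gadget has $x\in I$, by (F1). In the other case there is a path of length at most $3$ through degree-$6$ vertices from $x$ to an attachment. This gives at most $1+6+36+216=259$ attachments of degree $6$, each belonging to at most $6$ gadgets, since an edge from the attachment to an inner vertex determines the gadget. So $|Z(G+e)-Z(G-e)|=O(1)$, $\operatorname{Var}Z=O(n)$, and Chebyshev gives $\mathbb P(Z<\frac12\mathbb EZ)=O(1/n)$.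 Hence $\mathbb P(s<\kappa_1n)=O(1/n)$ for some $\kappa_1=\kappa_1(c)>0$.

**Step 2: $|U^\circ|\ge n/2$ with probability $1-O(1/n)$.** This ensures that there are many places to attach. Since $\deg_{G^\circ}x\ge\deg_Gx-1$ on $V^\circ$, we have $n-|U^\circ|\le|J|+Y$, where $Y$ counts the $v$ having a vertex of $G$-degree at most $5$ within $G$-distance $3$.

*Expectation.* Sum over $v$ and over paths $v\dots x$ of length $j\in\{0,1,2,3\}$ with $\deg x\le5$. For $j\ge1$ there are at most $n^j$ paths from $v$, each present with probability $p^j$. Given that the path is present, at most $4$ of the $n-2$ pairs at $x$ other than the last edge of the path may be edges. None of these $n-2$ pairs lies on the path, so they are independent of its presence. Hence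
$$\limsup\frac{\mathbb EY}n\le\mathbb P(\mathrm{Po}(c)\le5)+(c+c^2+c^3)\,\mathbb P(\mathrm{Po}(c)\le4)<.15.$$
Indeed at $c=20$ the middle expression is $\approx.00007+8420\cdot.00001694\approx.1428$. It decreases for $c\ge20$, because it is the sum of $\mathbb P(\mathrm{Po}(c)\le5)$, which is decreasing, and terms $c^ie^{-c}/k!$ with $i\le7$.

*Variance.* Let $e=xy$. If the status of $v$ differs in $G+e$ and $G-e$, then $x$ or $y$ is within distance $3$ of $v$ in $G+e$. The nearer of the two is within distance $3$ already in $G-e$, since a shortest path to it does not use $e$. So $|Y(G+e)-Y(G-e)|\le|B_3(x)|+|B_3(y)|$, with radius-$3$ balls taken in $G-e$, which are contained in the balls in $G$. Let $Z_j$ be the number of vertices at distance exactly $j$ from $x$ in $G$. Given the first $j$ levels, $Z_{j+1}$ is stochastically dominated by $\mathrm{Bin}(nZ_j,p)$, so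
$$\mathbb E[Z_{j+1}^2\mid\cdot\,]\le cZ_j+c^2Z_j^2\le(c+c^2)Z_j^2.$$
Thus $\mathbb EZ_j^2\le(c+c^2)^j$ and $\mathbb E|B_3(x)|^2\le4\sum_{j\le3}(c+c^2)^j=O(1)$. Hence $\operatorname{Var}Y=O(n)$ and $\mathbb P(Y>.3n)=O(1/n)$. With $|J|<n/80$ under (P1), the claim follows.

**Step 3: most special gadgets are nice, because attachments are uniform.** With probability $1-O(1/n)$ the data $\Theta$ satisfy the following four conditions, all of them properties of $\Theta$:

* $|D|\le.051n$ (Lemma 6);
* $|U^\circ|\ge n/2$ (Step 2);
* $s\ge\kappa_1n$ (Step 1);
* any at most $2s$ vertices of $V^\circ$ have at most $.05n$ vertices within $G^\circ$-distance $2$ (by (P4), as $2s\le2n/h<n/\ell$).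

Fix such a $\Theta$. By Lemma 5, $w$ is uniform on $\mathcal W$, while $B,D$ are functions of $\Theta$. Let $K\subseteq[s]$ with $|K|=k=\lceil.9s\rceil$, and fix the coordinates of $w$ outside $K$, as part of an element of $\mathcal W$. Choosing the remaining $2k$ coordinates one at a time, each from $U^\circ$ and not within $G^\circ$-distance $2$ of those already chosen, we find at least $(.5n-.05n)^{2k}$ completions in $\mathcal W$. At most $(2\cdot.051n\cdot n)^k$ of the completions have no nice gadget in $K$, since each pair $(a_i,b_i)$ must then have a coordinate in $D$. If $N<s/10$, at least $\lceil.9s\rceil$ special gadgets are not nice. So, with $.45^2=.2025$,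
$$\mathbb P(N<s/10\mid\Theta)\le\binom s{\lceil.9s\rceil}\Big(\frac{.102}{.2025}\Big)^{.9s}\le e^{.33s-.61s+o(s)}=e^{-\Omega(n)},$$
because $-.9\ln.9-.1\ln.1\approx.325$ and $.9\ln(.2025/.102)\approx.617$. Take $\kappa=\kappa_1/10$. $\square$

## 13. The bits of $G(n,c/n)$: proof of Proposition 2

It remains to check that the nice gadgets fit the setting of Lemma 1.

**Step 1: the data and the bits.** Let
$$\mathcal F=(\Theta,\,w,\,\text{types of the non-nice special gadgets}).$$
Niceness depends only on $(\Theta,w)$. So, by Lemma 5, given $\mathcal F$ the types of the $N$ nice gadgets are independent and uniform on $\{1,2,3\}$. Let $X_i=1$ if the $i$th nice gadget has type $1$, and $X_i=0$ otherwise. Given $\mathcal F$ these are independent Bernoulli$(1/3)$.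

**Step 2: the lengths of cycles.** Graphs with the same $\mathcal F$ differ only inside nice gadgets. A cycle is determined by its edges not inside nice gadgets: it either avoids a nice gadget $I_i$ or uses both its attachment edges and the unique path of $G[I_i]$ between $p_1$ and $p_1'$. Replacing the inner paths of one graph by those of another gives a bijection between the cycles of any two graphs with the same $\mathcal F$. Let $\Gamma$ be the set of cycles under this identification. For $\gamma\in\Gamma$ let $S_\gamma$ be the set of nice gadgets it passes through, and $w_\gamma$ its length when each of these contributes $h-1$ inner vertices. Both depend only on $\mathcal F$, and the actual length of $\gamma$ is $w_\gamma+\sum_{i\in S_\gamma}X_i$. So $L$ has the form required in Section 3.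

**Step 3: conclusion.** The event $\mathcal E$ of Section 3 is $\{L=0$ or some longest cycle misses some nice gadget$\}$. By Proposition 13, $\mathbb P(\mathcal E)=O(n^{-2})$. With $\kappa$ from Proposition 14 and $q_k=\mathbb P(L=k,N\ge\kappa n)$, Lemma 1 bounds $\sum_{k_1\le k<k_2}|q_k-q_{k+1}|$ by (1). Moreover $\sum_k|\mathbb P(L=k)-q_k|=\mathbb P(N<\kappa n)=O(1/n)$, so replacing $q_k$ by $\mathbb P(L=k)$ changes the sum by at most $2\,\mathbb P(N<\kappa n)=O(1/n)$. This gives (2) for all large $n$, with a constant depending only on $c$. For the remaining $n\ge c$ the left side of (2) is at most $2$, and enlarging $C$ suffices. This proves Proposition 2, and with Section 4 it proves Theorems 1 and 2: $L$ satisfies the local limit theorem for every constant $c\ge20$. $\blacksquare$
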